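\title{A wall-crossing formula for curve counts with an ellipsoidal end, and a counterexample to monotonicity}

\begin{abstract}
Removing a small ellipsoid $E(\varepsilon,\varepsilon a)$ from $\mathbb{CP}^2$ and completing, one obtains in each degree $d$ a count $T^a_d$ of rigid pseudoholomorphic planes, which is computed by an explicit recursion along a lattice path. We disprove the conjecture that $T^a_d$ is a nondecreasing function of $a>1$: the count $T^a_{14}$ drops from $392/5$ to $68$ at $a=29/4$. The conjecture holds for $d\le 13$, and it fails for the Fibonacci degrees $d=F_{2k}$, $k\ge4$, with unbounded drops. The main tool is an exact formula for the change of all counts as $a$ crosses a rational number. It comes from rewriting the recursion as a condition on the constant terms of the powers of a Laurent series.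
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{The counts}
For $a_1,a_2>0$ let $E(a_1,a_2)=\{z\in\mathbb C^2:\pi|z_1|^2/a_1+\pi|z_2|^2/a_2\le1\}$. Fix $a>1$, choose a symplectic embedding $E(\varepsilon,\varepsilon a)\hookrightarrow\mathbb{CP}^2$ with $\varepsilon>0$ small, and let $\widehat M_a$ be the symplectic completion of the complement of its interior, obtained by attaching the negative end $\mathbb R_{\le0}\times\partial E(\varepsilon,\varepsilon a)$. For $d\ge1$ let $T^a_d$ be the count of rigid pseudoholomorphic planes in $\widehat M_a$ in the class $d[L]$, where $L$ is a line. It depends neither on $\varepsilon$ nor on the embedding. The planes are negatively asymptotic to the Reeb orbit $\mathfrak o^a_{3d-1}$, where $\mathfrak o^a_n$ is the $n$-th Reeb orbit of $\partial E(1,a)$ in order of increasing action. Every Reeb orbit is an iterate of one of two simple orbits, a short one of action $1$ and a long one of action $a$.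

The order of the orbits is recorded by a lattice path. Let $L_a$ be the line in $\mathbb R^2$ through $(0,-1)$ and $(a,0)$. The path $\Gamma^a=(\Gamma^a_0,\Gamma^a_1,\dots)$ in $\mathbb Z_{\ge0}^2$ starts at $(0,0)$, makes unit steps, steps to the right whenever the new point lies on or above $L_a$, and steps up otherwise. For $a=3/2$ it begins
\[
(0,0),\ (1,0),\ (1,1),\ (2,1),\ (3,1),\ (3,2),\ (4,2),\ (4,3),\ (5,3).
\]
A right step from $(i,j)$ is allowed exactly when $i+1\le a(j+1)$, that is, when the next iterate of the short orbit has action at most that of the next iterate of the long orbit. So $\Gamma^a_n=(i,j)$ says that among the first $n$ orbits, $i$ are iterates of the short orbit and $j$ of the long one. If the step arriving at $\Gamma^a_n=(i,j)$ goes right, then $\mathfrak o^a_n$ is the $i$-fold iterate of the short orbit and has multiplicity $i$; if it goes up, then $\mathfrak o^a_n$ is the $j$-fold iterate of the long orbit and has multiplicity $j$. For rational $a$, where actions coincide,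 these rules serve as the definition of $\mathfrak o^a_n$ and of its multiplicity. Put
\[
\mu^a_d=\text{multiplicity of }\mathfrak o^a_{3d-1},\qquad \widetilde T^a_d=\mu^a_d\,T^a_d .
\]

Write $(i,j)!=i!\,j!$, and for $d_1\ge\dots\ge d_k$ let $|\mathrm{Aut}(d_1,\dots,d_k)|$ be the number of permutations of the indices that fix the tuple, that is, the product of the factorials of the numbers of equal entries. The following recursion is known:
\begin{equation}\label{eq:recursion}
\widetilde T^a_d=(\Gamma^a_{3d-1})!\Biggl(\frac1{(d!)^{3}}-\sum_{\substack{k\ge2,\ d_1\ge\cdots\ge d_k\ge1\\ d_1+\cdots+d_k=d}}\frac{\widetilde T^a_{d_1}\cdots\widetilde T^a_{d_k}}{|\mathrm{Aut}(d_1,\dots,d_k)|\,\bigl(\sum_{s=1}^k\Gamma^a_{3d_s-1}\bigr)!}\Biggr).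
\end{equation}
It defines $\widetilde T^a_d$, and hence the rational number $T^a_d=\widetilde T^a_d/\mu^a_d$, for every real $a>1$. The recursion and the rule for $\mu^a_d$ are the only facts about the counts that we use; no symplectic geometry enters below.

\subsection*{The conjecture}
The lowest degrees can be read off from \eqref{eq:recursion}. For $d=1$ we have $\Gamma^a_2=(1,1)$ and $\widetilde T^a_1=\mu^a_1=1$ if $a<2$, while $\Gamma^a_2=(2,0)$ and $\widetilde T^a_1=\mu^a_1=2$ if $a\ge2$; thus $T^a_1=1$ throughout. For $d=2$ the point $\Gamma^a_5$ is $(3,2)$, $(4,1)$, $(5,0)$ for $a$ in $(1,2)$, $[2,5)$, $[5,\infty)$, and $\widetilde T^a_2$ equals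
\[
12\Bigl(\frac18-\frac1{2\cdot4}\Bigr)=0,\qquad 24\Bigl(\frac18-\frac{4}{2\cdot24}\Bigr)=1,\qquad 120\Bigl(\frac18-\frac4{2\cdot24}\Bigr)=5 .
\]
The point $\Gamma^a_4$ is $(3,1)$ for $2\le a<4$ and $(4,0)$ for $a\ge4$, so $\mu^a_2$ is $4$, $1$, $5$ on $[2,4)$, $[4,5)$, $[5,\infty)$. Hence $T^a_2$ is $0$ on $(1,2)$, then $1/4$ on $[2,4)$, then $1$. In general, $T^a_d=0$ for $1<a<2$ and $d\ge2$ (Example~\ref{ex:start}), whereas for large $a$ one has $\Gamma^a_{3d-1}=(3d-1,0)$, $\mu^a_d=3d-1$, and $T^a_d$ takes a stable value, which is $1,1,4,26,217$ for $d=1,\dots,5$. It is natural to guess that $T^a_d$ climbs from $0$ to its stable value without ever going down.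

\medskip
\noindent\textbf{Conjecture} (posed in \cite{MS})\textbf{.} \emph{For each $d\ge1$, the function $a\mapsto T^a_d$ is nondecreasing on $(1,\infty)$.}

\subsection*{Results}
The conjecture is false, but one has to go to degree $14$ to see it.

\begin{theorem}\label{thm:counter}
We have $T^a_{14}=392/5$ for all $a<29/4$ sufficiently close to $29/4$, and $T^{29/4}_{14}=68$.
\end{theorem}

\begin{theorem}\label{thm:small}
For every $d\le13$ the function $a\mapsto T^a_d$ is nondecreasing on $(1,\infty)$. Hence $d=14$ is the least degree in which the conjecture fails.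
\end{theorem}

\begin{theorem}\label{thm:fib}
Let $F_n$ be the Fibonacci numbers, $F_1=F_2=1$. For every $k\ge4$, at $a=F_{2k+1}/F_{2k-3}$ the function $a\mapsto T^a_{F_{2k}}$ jumps down from
\[
3+\frac{3(F_{2k-3}-3)F_{2k-4}}{F_{2k-2}}\quad\text{to}\quad 3 .
\]
The size of the drop tends to infinity with $k$.
\end{theorem}

For $k=4$ this says that $T^a_{21}$ drops from $21/4$ to $3$ at $a=34/5$. The functions $a\mapsto T^a_d$ are right-continuous step functions (Section~\ref{sec:path}), so each drop is also seen between irrational values of $a$ and does not depend on the convention at rational $a$. We do not determine the full set of degrees in which monotonicity fails.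

All three theorems rest on a wall-crossing formula, Theorem~\ref{thm:wall}. We collect the numbers $\widetilde T^a_d$ into a Laurent series $W^a$ in $x,y$ whose exponents are the points $\Gamma^a_{3d-1}$. The recursion says that the constant terms of the powers of $W^a$ do not depend on $a$. When $a$ crosses a rational number $p/q$, some exponents move, and an explicit change of variables carries the old series to the new one. It multiplies the term with exponent $(i,j)$ by the power $(qi-pj)/q$ of one fixed series. A count can drop when this power is negative, which requires $q\ge2$. Section~\ref{sec:counter} applies the formula by hand from $a=1$ to $a=29/4$, Section~\ref{sec:small} shows that no negative power matters below degree $14$, and Section~\ref{sec:fib} crosses the infinitely many values $F_{2k+1}/F_{2k-3}$ in closed form.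

\section{The lattice path and its walls}\label{sec:path}

\begin{lemma}\label{lem:floor}
For all $n\ge0$ we have $\Gamma^a_n=(i_n,\,n-i_n)$ with $i_n=\bigl\lfloor \frac{a}{a+1}(n+1)\bigr\rfloor$.
\end{lemma}

\begin{proof}
For $n=0$ the formula gives $i_0=0$. Since $0<\frac a{a+1}<1$, it gives $i_{n+1}\in\{i_n,i_n+1\}$, with $i_{n+1}=i_n+1$ exactly when $i_n+1\le\frac a{a+1}(n+2)$. This inequality is equivalent to $i_n+1\le a(n-i_n+1)$, the condition for a right step from $(i_n,n-i_n)$.
\end{proof}

The function $a\mapsto\frac a{a+1}(n+1)$ is continuous and strictly increasing. So $\Gamma^a_n$ is a right-continuous step function of $a$, which jumps exactly where $\frac{a}{a+1}(n+1)$ is an integer: at the rationals $a=p/q$, in lowest terms, with $(p+q)\mid n+1$. We call a rational number $p/q>1$, always written in lowest terms, a \emph{wall}. The numbers $\widetilde T^a_d$ and $T^a_d$ depend only on the points $\Gamma^a_n$ with $n\le 3d-1$, so they are right-continuous step functions of $a$ which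 can jump only at the finitely many walls with $p+q\le3d$.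

At a given wall, a superscript $+$ denotes the value at the wall, which is also the value just to its right, and a superscript $-$ denotes the left limit. By Lemma~\ref{lem:floor} the first coordinates of $\Gamma^\pm_n$ are
\begin{equation}\label{eq:pm}
i^+_n=\Bigl\lfloor\frac{p(n+1)}{p+q}\Bigr\rfloor,\qquad i^-_n=\Bigl\lceil\frac{p(n+1)}{p+q}\Bigr\rceil-1 .
\end{equation}
Thus $\Gamma^+_n=\Gamma^-_n$ unless $n+1=(p+q)s$ for some $s$, in which case
\begin{equation}\label{eq:flip}
\Gamma^-_n=(ps-1,\,qs),\qquad\Gamma^+_n=(ps,\,qs-1).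
\end{equation}

The linear form $qi-pj$, which vanishes on the direction $(p,q)$ of the line $L_{p/q}$, will be the exponent in the wall-crossing formula. On the path it is an explicit remainder.

\begin{lemma}\label{lem:rho}
Let $(i,j)=\Gamma^+_n$ at the wall $p/q$, and let $\rho$ be the remainder of $p(n+1)$ on division by $p+q$. Then $qi-pj=p-\rho\ge1-q$.
\end{lemma}

\begin{proof}
By \eqref{eq:pm}, $(p+q)i=p(n+1)-\rho$. Hence $qi-pj=(p+q)i-pn=p-\rho$, and $\rho\le p+q-1$.
\end{proof}

The case $d=2$ showed that $T^a_d$ can jump through the multiplicity alone, as at $a=4$. Such jumps are easy to list.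

\begin{lemma}\label{lem:mult}
At the wall $p/q$:
\begin{enumerate}
\item[(i)] if $3d=(p+q)s$, then $\mu^-_d=qs$ and $\mu^+_d=ps$;
\item[(ii)] if $3d-1=(p+q)s$, then $\mu^-_d=ps$ and $\mu^+_d=qs<ps$;
\item[(iii)] otherwise $\mu^+_d=\mu^-_d$.
\end{enumerate}
\end{lemma}

\begin{proof}
The multiplicity is determined by $\Gamma_{3d-2}$ and $\Gamma_{3d-1}$, which jump only if $p+q$ divides $3d-1$ or $3d$ respectively; this gives (iii). In case (i), \eqref{eq:pm} gives $\Gamma^\pm_{3d-2}=(ps-1,qs-1)$, and by \eqref{eq:flip} the last step goes up to $(ps-1,qs)$ on the left of the wall and right to $(ps,qs-1)$ at the wall. In case (ii), \eqref{eq:pm} gives $\Gamma^\pm_{3d-1}=(ps,qs)$, and by \eqref{eq:flip} the last step goes right from $(ps-1,qs)$ on the left of the wall and up from $(ps,qs-1)$ at the wall.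
\end{proof}

\section{The wall-crossing formula}\label{sec:wall}

\subsection*{The recursion as a constant-term identity}
The factors $1/|\mathrm{Aut}|$ and $1/(i,j)!$ in \eqref{eq:recursion} are pieces of a multinomial coefficient, provided that each exponent $(i,j)$ is canceled by $i$ factors $x^{-1}$ and $j$ factors $y^{-1}$. This suggests the following encoding. Let $R=\mathbb Q[x^{\pm1},y^{\pm1}][[z]]$, let $\mathrm{CT}\colon R\to\mathbb Q[[z]]$ take the coefficient of $x^0y^0$, write $\mathbf x^{(i,j)}=x^iy^j$, and put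
\[
W^a=x^{-1}+y^{-1}+\sum_{d\ge1}\widetilde T^a_d\,\mathbf x^{\Gamma^a_{3d-1}}z^d\in R .
\]

\begin{lemma}\label{lem:ct}
For each $d\ge1$ fix $\delta_d\in\mathbb Z^2_{\ge0}$ with coordinate sum $3d-1$. There is exactly one sequence of rational numbers $c_1,c_2,\dots$ such that $W=x^{-1}+y^{-1}+\sum_{d\ge1}c_d\mathbf x^{\delta_d}z^d$ satisfies
\begin{equation}\label{eq:ct}
\mathrm{CT}(W^{3d})=\frac{(3d)!}{(d!)^3}\,z^d\qquad\text{for all }d\ge1,
\end{equation}
and the condition for a given $d$ involves only $c_1,\dots,c_d$ and $\delta_1,\dots,\delta_d$. If $\delta_d=\Gamma^a_{3d-1}$ for all $d$, then $c_d=\widetilde T^a_d$.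
\end{lemma}

\begin{proof}
Let $G=\sum_dc_d\mathbf x^{\delta_d}z^d$. Then
\[
W^{3d}=\sum_{k+s+t=3d}\frac{(3d)!}{k!\,s!\,t!}\,G^kx^{-s}y^{-t},\qquad G^k=\sum_{(d_1,\dots,d_k)}c_{d_1}\cdots c_{d_k}\,\mathbf x^{\delta_{d_1}+\dots+\delta_{d_k}}z^{d_1+\dots+d_k}.
\]
An ordered tuple $(d_1,\dots,d_k)$ contributes to the constant term when $(s,t)=\delta_{d_1}+\dots+\delta_{d_k}$. The right side has coordinate sum $3(d_1+\dots+d_k)-k$ and $s+t=3d-k$, so this happens for one pair $(s,t)$ if $d_1+\dots+d_k=d$ and for none otherwise. Each nonincreasing tuple has $k!/|\mathrm{Aut}|$ orderings. Therefore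
\[
\mathrm{CT}(W^{3d})=(3d)!\,z^d\Biggl(\frac{c_d}{\delta_d!}+\sum_{\substack{k\ge2,\ d_1\ge\dots\ge d_k\ge1\\ d_1+\dots+d_k=d}}\frac{c_{d_1}\cdots c_{d_k}}{|\mathrm{Aut}(d_1,\dots,d_k)|\,(\delta_{d_1}+\dots+\delta_{d_k})!}\Biggr).
\]
So \eqref{eq:ct} determines $c_d$ from $c_1,\dots,c_{d-1}$, and for $\delta_d=\Gamma^a_{3d-1}$ it is \eqref{eq:recursion}.
\end{proof}

At a wall let $W^\pm=x^{-1}+y^{-1}+\sum_d\widetilde T^\pm_d\mathbf x^{\Gamma^\pm_{3d-1}}z^d$. For each $D$, the series $W^-$ agrees modulo $z^{D+1}$ with $W^a$ for $a$ slightly to the left of the wall, so $W^-$ satisfies \eqref{eq:ct} as well.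

\begin{example}\label{ex:start}
Let $1<a<2$, so that $\Gamma^a_2=(1,1)$. The polynomial $W_0=x^{-1}+y^{-1}+xyz$ satisfies \eqref{eq:ct}, since the constant term of $W_0^{3d}$ takes each of the three monomials $d$ times. By uniqueness $W^a=W_0$: we have $\widetilde T^a_1=1$ and $\widetilde T^a_d=0$ for $d\ge2$.
\end{example}

\subsection*{The first wall by hand}
At $a=2$ the point $\Gamma_2$ moves from $(1,1)$ to $(2,0)$, so the monomial $xyz$ of $W_0$ is no longer allowed. We need a new series, with the same constant terms, in which it is absent. With $U=x^2yz$ we have $W_0=x^{-1}(1+U)+y^{-1}$. The substitution $x\mapsto x(1+U)$ cancels the factor $1+U$, and for this to work it must fix $U$, which forces $y\mapsto y(1+U)^{-2}$. The result is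
\[
x^{-1}+y^{-1}(1+U)^2=x^{-1}+y^{-1}+2x^2z+x^4yz^2 .
\]
The new exponents $(2,0)$ and $(4,1)$ are $\Gamma^2_2$ and $\Gamma^2_5$, and the coefficients $2$ and $1$ are the values of $\widetilde T^2_1$ and $\widetilde T^2_2$ found in Section~\ref{sec:intro}. The constant terms have survived: the third power has constant term $3\cdot2z=6z$, and the sixth has $\bigl(\frac{6!}{4!\,2!}\cdot4+\frac{6!}{4!}\bigr)z^2=90z^2=\frac{6!}{8}z^2$. The next lemma explains why.

\begin{lemma}\label{lem:theta}
Let $P,Q,e\ge1$ be integers, $U=x^Py^Qz^e$, and $g\in1+U\mathbb Q[[U]]$. Define $\theta\colon R\to R$ by $\theta(x^iy^jz^n)=x^iy^jz^n\,g^{Qi-Pj}$, extended termwise. Then $\theta$ is a ring homomorphism, it fixes every power series in $U$, and $\mathrm{CT}\circ\theta=\mathrm{CT}$.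
\end{lemma}

\begin{proof}
Since $e\ge1$, only finitely many terms contribute to each power of $z$, so $\theta$ is well defined. It is multiplicative on monomials because $Qi-Pj$ is linear, hence on $R$, and it fixes $U^m$ because $Q\cdot Pm-P\cdot Qm=0$. For the last claim consider a monomial $x^iy^jz^n$. If $Qi-Pj=0$, then $\theta$ fixes it. If $Qi-Pj\ne0$, then its image consists of monomials with exponents $(i,j)+m(P,Q)$, on which the form $Qi-Pj$ keeps its nonzero value; so neither the monomial nor its image has a constant term.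
\end{proof}

\subsection*{The general wall}
Fix a wall $p/q$. The role of $U$ is played by the smallest multiple of $(p,q)$ whose coordinate sum is divisible by $3$, because the indices $3d-1$ advance in steps of $3$. Put $(P,Q)=(p,q)$ if $3\mid p+q$ and $(P,Q)=(3p,3q)$ otherwise, and let
\[
e=\frac{P+Q}3,\qquad U=x^Py^Qz^e .
\]
We call $e$ the \emph{degree} of the wall; it is $(p+q)/3$ if $3\mid p+q$ and $p+q$ otherwise. In both cases $(p+q)\mid3d$ if and only if $e\mid d$. By \eqref{eq:pm}, $\Gamma^\pm_{n+3e}=\Gamma^\pm_n+(P,Q)$. For $d=em$, \eqref{eq:flip} gives $\Gamma^-_{3d-1}=(-1,0)+m(P,Q)$ and $\Gamma^+_{3d-1}=(0,-1)+m(P,Q)$. For $0<r<e$ the point $(i_r,j_r):=\Gamma^+_{3r-1}=\Gamma^-_{3r-1}$ does not move; put $\ell_r=Qi_r-Pj_r$. Grouping terms by the residue of $d$ modulo $e$, we obtain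
\begin{equation}\label{eq:shape}
\begin{aligned}
W^-&=x^{-1}A^-(U)+y^{-1}+\sum_{0<r<e}x^{i_r}y^{j_r}z^rB^-_r(U),\\
W^+&=x^{-1}+y^{-1}A^+(U)+\sum_{0<r<e}x^{i_r}y^{j_r}z^rB^+_r(U),
\end{aligned}
\end{equation}
where
\[
A^\pm(U)=1+\sum_{m\ge1}\widetilde T^\pm_{em}U^m,\qquad B^\pm_r(U)=\sum_{m\ge0}\widetilde T^\pm_{r+em}U^m .
\]
For $A\in1+U\mathbb Q[[U]]$ and $\alpha\in\mathbb Q$, the power $A^\alpha$ is the series $\exp(\alpha\log A)$; its coefficient of $U$ is $\alpha$ times that of $A$.

\begin{theorem}[Wall-crossing]\label{thm:wall}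
At every wall $p/q>1$,
\[
A^+=(A^-)^{P/Q},\qquad B^+_r=B^-_r\cdot(A^-)^{\ell_r/Q}\quad(0<r<e).
\]
Equivalently, $W^+=\theta(W^-)$, where $\theta(x^iy^j)=x^iy^jg^{Qi-Pj}$ and $g=(A^-)^{1/Q}$.
\end{theorem}

\begin{proof}
The series $g$ is chosen so that $\theta(x^{-1}A^-)=x^{-1}g^{-Q}A^-=x^{-1}$. By Lemma~\ref{lem:theta} and \eqref{eq:shape},
\[
\theta(W^-)=x^{-1}+y^{-1}g^P+\sum_{0<r<e}x^{i_r}y^{j_r}z^r\,B_r^-g^{\ell_r}.
\]
This has the shape of the second line of \eqref{eq:shape}: it equals $x^{-1}+y^{-1}+\sum_dc_d\mathbf x^{\Gamma^+_{3d-1}}z^d$ for some rational $c_d$. Moreover $\mathrm{CT}(\theta(W^-)^{3d})=\mathrm{CT}(\theta((W^-)^{3d}))=\mathrm{CT}((W^-)^{3d})$, so $\theta(W^-)$ satisfies \eqref{eq:ct}. By the uniqueness in Lemma~\ref{lem:ct}, $\theta(W^-)=W^+$. Comparing with \eqref{eq:shape} gives $A^+=g^P$ and $B_r^+=B_r^-g^{\ell_r}$.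
\end{proof}

In degrees below $2e$ only the coefficients of $U^0$ and $U^1$ are involved.

\begin{corollary}\label{cor:low}
At a wall $p/q$ of degree $e$ we have $\widetilde T^+_d=\widetilde T^-_d$ for $d<e$, $\ \widetilde T^+_e=\frac pq\,\widetilde T^-_e$, and
\[
\widetilde T^+_{e+r}=\widetilde T^-_{e+r}+\frac{\ell_r}Q\,\widetilde T^-_e\,\widetilde T^-_r\qquad(0<r<e).
\]
\end{corollary}

So $\widetilde T_{e+r}$ strictly decreases at the wall if $\ell_r<0$ and $\widetilde T^-_e,\widetilde T^-_r>0$. The exponent $\ell_r$ is negative exactly when $j_r\ge1$ and $i_r/j_r<p/q$. By Lemma~\ref{lem:rho} this never happens at an integer wall. When $3\mid p+q$ the bound of that lemma improves: the remainder $\rho$ of $3rp$ on division by $3e$ is a multiple of $3$, so $\rho\le p+q-3$ and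
\begin{equation}\label{eq:3q}
\ell_r=p-\rho\ge3-q\qquad\text{if }3\mid p+q .
\end{equation}

Walls are dense, but most of them change nothing. This is what makes computation by hand possible.

\begin{corollary}\label{cor:quiet}
Let $1<a<b$ and $D\ge1$. Suppose that for every wall in $(a,b)$, of degree $e$ say, $\widetilde T^a_d=0$ whenever $e\mid d$ and $d\le D$. Then $\widetilde T_1,\dots,\widetilde T_D$ are constant on $[a,b)$.
\end{corollary}

\begin{proof}
These functions can jump only at the finitely many walls with $p+q\le3D$. Cross those in $(a,b)$ in increasing order. If nothing has changed before a given wall, then $A^-\equiv1$ modulo $z^{D+1}$ there, hence $g\equiv 1$ and $W^+\equiv W^-$ modulo $z^{D+1}$ by Theorem~\ref{thm:wall}.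
\end{proof}

\section{From $a=1$ to $a=29/4$}\label{sec:counter}

We start from Example~\ref{ex:start} and increase $a$. To find the walls that matter in an interval $(a,b)$ we use $(a+1)q<p+q<(b+1)q$, with $p+q=3e$ or $p+q=e$ according as $3$ divides $p+q$ or not. The values obtained for $d\le14$ are collected in Table~\ref{tab:values}.

\begin{table}[ht]
\centering
\small
\setlength{\tabcolsep}{3.5pt}
\begin{tabular}{l|rrrrrrrrrrrrrr}
$d$&1&2&3&4&5&6&7&8&9&10&11&12&13&14\\
\hline
$(1,2)$&1&0&0&0&0&0&0&0&0&0&0&0&0&0\\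
$[2,5)$&2&1&0&0&0&0&0&0&0&0&0&0&0&0\\
$[5,13/2)$&2&5&4&10&2&10&0&5&0&1&0&0&0&0\\
$[13/2,34/5)$&2&5&4&10&13&18&50&9&70&78&52&225&5&210\\
$[34/5,7)$&2&5&4&10&13&18&50&9&70&78&52&225&34&230\\
$[7,29/4)$&2&5&4&10&13&18&50&63&106&303&52&495&736&392
\end{tabular}
\caption{The values of $\widetilde T^a_d$ for $d\le14$ and $a$ in the intervals on the left.}\label{tab:values}
\end{table}

\medskip\noindent\emph{The wall $2$.} Here $(P,Q)=(2,1)$, $e=1$, $A^-=1+U$ and $A^+=(1+U)^2$, so $\widetilde T_1,\widetilde T_2$ are the only nonzero values.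

\medskip\noindent\emph{The interval $(2,5)$.} By Corollary~\ref{cor:quiet}, applied for every $D$, a change requires a wall of degree $1$ or $2$, that is, $p+q\in\{3,6\}$, since $p+q\ge 3$. The only such walls are $2$ and $5$. Nothing changes on $[2,5)$.

\medskip\noindent\emph{The wall $5$.} Here $(P,Q)=(5,1)$, $e=2$, $A^-=1+U$. For $r=1$ the point is $(2,0)$, $\ell_1=2$ and $B_1^-=2$. So $A^+=(1+U)^5$ gives the even degrees and $B_1^+=2(1+U)^2$ the odd ones; all values in degrees above $10$ vanish.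

\medskip\noindent\emph{The interval $(5,13/2)$.} A change requires $e$ to divide a degree with nonzero value, so $e\in\{1,2,3,4,5,6,8,10\}$. If $3\mid p+q$, then $2q<e<\frac52q$: there is no such integer for $q=1,2$, we get $e=7$ for $q=3$, $e=9$ for $q=4$, and $e>10$ for $q\ge5$. If $3\nmid p+q$, then $6q<e<\frac{15}2q$: we get $e=7$ for $q=1$ and $e>12$ for $q\ge2$. Nothing changes on $[5,13/2)$.

\medskip\noindent\emph{The wall $13/2$.} Here $(P,Q)=(13,2)$, $e=5$, and $A^-=1+\widetilde T_5^-U+\widetilde T_{10}^-U^2=(1+U)^2$, so $g=1+U$. For $r=1,\dots,4$ we have $i_r=\lfloor13r/5\rfloor$, the points are $(2,0),(5,0),(7,1),(10,1)$, and $\ell_r=4,10,1,7$. Hence $A^+=(1+U)^{13}$ and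
\begin{equation}\label{eq:132}
\begin{aligned}
B_1^+&=(2+10U)(1+U)^4=2+18U+52U^2+\cdots,& B_2^+&=5(1+U)^{10}=5+50U+225U^2+\cdots,\\
B_3^+&=(4+5U)(1+U)=4+9U+5U^2,& B_4^+&=10(1+U)^7=10+70U+210U^2+\cdots.
\end{aligned}
\end{equation}

\medskip\noindent\emph{The interval $(13/2,29/4)$.} From now on we follow only degrees $d\le14$, so only walls with $e\le14$ matter. If $3\mid p+q$, then $\frac52q<e<\frac{11}4q$: there is no such integer for $q=1,2,4$; for $q=3$ we get $e=8$, $p=21$, which is not coprime to $q$; for $q=5$ we get $e=13$, $p=34$; and $e>15$ for $q\ge6$. If $3\nmid p+q$, then $\frac{15}2q<e<\frac{33}4q$: we get $e=8$, $p=7$ for $q=1$ and $e>15$ for $q\ge2$. The walls to cross are $34/5$ and $7$, and Corollary~\ref{cor:low} suffices for both because $2e>14$.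

\medskip\noindent\emph{The wall $34/5$.} Here $(P,Q)=(34,5)$, $e=13$, $\widetilde T^-_{13}=5$, so $\widetilde T^+_{13}=\frac{34}5\cdot5$. For $r=1$ the point $(2,0)$ has $\ell_1=10$, so $\widetilde T_{14}$ increases by $\frac{10}5\cdot5\cdot2=20$.

\medskip\noindent\emph{The wall $7$.} Here $(P,Q)=(21,3)$, $e=8$, $\widetilde T^-_8=9$, so $\widetilde T^+_8=7\cdot9$. For $r=1,\dots,6$ we have $i_r=\lfloor21r/8\rfloor$, the points are $(2,0),(5,0),(7,1),(10,1),(13,1),(15,2)$, and $\ell_r/Q=i_r-7j_r=2,5,0,3,6,1$. The increases $9\,(i_r-7j_r)\widetilde T_r^-$ of $\widetilde T_9,\dots,\widetilde T_{14}$ are $36,225,0,270,702,162$.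

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The wall $29/4$ has $(P,Q)=(29,4)$ and $e=11$, and $14=e+3$. The point for $r=3$ has $i_3=\lfloor 29\cdot9/33\rfloor=7$, so it is $(7,1)$, and since $7<29/4$ the exponent is negative: $\ell_3=4\cdot7-29=-1$. By Corollary~\ref{cor:low} and the last row of Table~\ref{tab:values},
\[
\widetilde T^-_{14}=392,\qquad\widetilde T^+_{14}=392-\tfrac14\cdot52\cdot4=340 .
\]
The relevant orbit is $\mathfrak o_{41}$. Neither $29\cdot42/33=36.9\ldots$ nor $29\cdot41/33=36.03\ldots$ is an integer, so \eqref{eq:pm} gives $\Gamma^\pm_{41}=(36,5)$ and $\Gamma^\pm_{40}=(36,4)$. The last step goes up and $\mu^\pm_{14}=5$. Hence $T^-_{14}=392/5$ and $T^+_{14}=340/5=68$.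
\end{proof}

\begin{remark}
As a check, the method recovers the stable values quoted in Section~\ref{sec:intro}. A wall of degree at most $5$ has $p+q\le15$, so the ones beyond $13/2$ are $8$, $11$, $14$, of degrees $3,4,5$. At $8$ the points $(2,0),(5,0)$ have $\ell_r=2,5$, which gives $\widetilde T_3=8\cdot4$, $\widetilde T_4=10+2\cdot4\cdot2=26$ and $\widetilde T_5=13+5\cdot4\cdot5=113$. At $11$ we get $\widetilde T_4=11\cdot26$ and $\widetilde T_5=113+2\cdot26\cdot2=217$, and at $14$ we get $\widetilde T_5=14\cdot217$. Dividing by the stable multiplicities $8,11,14$ gives $4,26,217$.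
\end{remark}

\section{Monotonicity up to degree 13}\label{sec:small}

A drop needs a negative exponent $\ell_r$ at a wall of small degree. Integer walls have none, and beyond $13/2$ a wall with $q\ge2$ has large degree unless $3\mid p+q$, when the stronger bound \eqref{eq:3q} applies.

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Throughout, $d\le13$. The functions $T^a_d$ are constant between consecutive walls with $p+q\le39$, and they are nonnegative on $(1,2)$. We cross these finitely many walls in increasing order and show at each one: if $\widetilde T^-_d\ge0$ for all $d\le13$, then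
\begin{enumerate}
\item[(i)] $\widetilde T^+_d\ge\widetilde T^-_d$ for $e\nmid d$;
\item[(ii)] $T^+_d\ge T^-_d$ for $e\mid d$.
\end{enumerate}
This suffices. If $e\nmid d$, then $(p+q)\nmid3d$, so $\mu^+_d\le\mu^-_d$ by Lemma~\ref{lem:mult}, and (i) with $\widetilde T^-_d\ge0$ gives $T^+_d\ge T^-_d$. Thus no $T_d$ decreases, and nonnegativity passes on to the next wall.

\emph{Case $q=1$.} The exponent $\ell_r/Q=i_r-pj_r$ is an integer, and it is nonnegative by Lemma~\ref{lem:rho}. Modulo $z^{14}$ the series $A^-$ and $B_r^-$ have nonnegative coefficients and $A^-$ has constant term $1$, so each coefficient of $B_r^+=B_r^-(A^-)^{i_r-pj_r}$ is at least that of $B_r^-$. This is (i). For $d=em$, the coefficient of $U^m$ in $A^+=(A^-)^p$ is at least $p\,\widetilde T^-_{em}$, while Lemma~\ref{lem:mult}(i) gives $\mu^+_d=Pm=p\,Qm=p\,\mu^-_d$. This is (ii).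

\emph{Case $q\ge2$, $p/q\le13/2$.} For $p/q<13/2$ the wall lies in $(1,2)$, $(2,5)$ or $(5,13/2)$. There the $\widetilde T_d$ are constant, and by Section~\ref{sec:counter} they vanish when $e\mid d$ (in $(1,2)$ because $e\ge2$), so (i) and (ii) hold with equality. At $13/2$, (i) follows from \eqref{eq:132}. For (ii), $T_5$ goes from $2/2$ to $13/13$ and $T_{10}$ from $1/4$ to $78/26=3$.

\emph{Case $q\ge2$, $p/q>13/2$.} By Corollary~\ref{cor:low}, $\widetilde T_d$ is unchanged for $d<e$; for $d=e$ both $\widetilde T_e$ and $\mu_e$ are multiplied by $p/q$, so $T_e$ is unchanged. It remains to treat $e<d\le13$, which requires $e\le12$. Since $p+q>\frac{15}2q\ge15$, we must have $p+q=3e\le36$. Then $q\le4$, and $q\ne3$ because $3\mid q$ would give $3\mid p$. Also $e>\frac52q$. If $q=2$, then $p=3e-2$ is odd, so $e\in\{7,9,11\}$. Then $d<2e$, Corollary~\ref{cor:low} applies, and $\ell_r\ge1$ by \eqref{eq:3q}; this gives (i), and no further multiple of $e$ occurs. If $q=4$, then $e\in\{11,12\}$ and $p=3e-4$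 is odd, so the wall is $29/4$. Only $r=1,2$ occur; the points are $(2,0),(5,0)$ with $\ell_r=8,20>0$.
\end{proof}

The last line is where the bound $d\le13$ is used: the next residue, $r=3$, is the one in Theorem~\ref{thm:counter}.

\section{The Fibonacci walls}\label{sec:fib}

At the walls $2$, $5$, $13/2$ the series $A^-$ was $(1+U)^Q$, so that $g=1+U$, and $W^a$ stayed a Laurent polynomial. These walls begin the sequence $a_k=F_{2k+1}/F_{2k-3}$, which tends to $\bigl(\frac{1+\sqrt5}2\bigr)^4=6.85\ldots$. To cross all of them with Theorem~\ref{thm:wall} we must know $A^-$ at each. We get its degree from the support of $W^a$, which stays in an explicit triangle, and its divisibility by $(1+U)^Q$ from the Laurent phenomenon.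

\subsection*{Vectors and triangles}
Extend $F_n$ to negative $n$ by the recurrence, so that $F_{-1}=1$ and $F_{-3}=2$. From $F_{n+2}=2F_n+F_{n-1}$ and $F_{n-2}=F_n-F_{n-1}$ we get $F_{n-2}+F_{n+2}=3F_n$. Put $e_k=F_{2k-1}$, so that $e_{-1},e_0,e_1,\dots=2,1,1,2,5,13,34,\dots$, and for $k\ge0$ put
\[
\gamma_k=(P_k,Q_k)=(e_{k+1},e_{k-1}),\qquad \ell_k(i,j)=Q_ki-P_kj,\qquad v_k=(e_{k+1}^2,e_k^2).
\]
Thus $\gamma_0,\gamma_1,\dots=(1,2),(2,1),(5,1),(13,2),(34,5),\dots$, and $a_k=P_k/Q_k$ for $k\ge1$. In this section the index of $\ell_k$ refers to the wall $a_k$.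

\begin{lemma}\label{lem:fib}
For $k\ge0$, and $k\ge1$ where $\gamma_{k-1}$ occurs:
\begin{enumerate}
\item[(i)] $P_k+Q_k=3e_k$ and $\gamma_{k-1}+\gamma_{k+1}=3\gamma_k$;
\item[(ii)] $\ell_k(\gamma_{k+1})=3$ and $\ell_k(\gamma_{k-1})=-3$;
\item[(iii)] $e_{k-1}e_{k+1}=e_k^2+1$ and $\gcd(P_k,Q_k)=1$;
\item[(iv)] $v_k=(0,-1)+P_k\gamma_k=(-1,0)+Q_{k+1}\gamma_{k+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) is $e_{k-1}+e_{k+1}=3e_k$. (ii) We have $\ell_0(\gamma_1)=3$, and $\ell_k(\gamma_{k+1})=-\ell_k(\gamma_{k-1})=\ell_{k-1}(\gamma_k)$ by (i) and $\ell_k(\gamma_k)=0$. (iii) We have $e_{-1}e_1-e_0^2=1$ and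
\[
e_ke_{k+2}-e_{k+1}^2=e_k(3e_{k+1}-e_k)-e_{k+1}^2=e_{k+1}(3e_k-e_{k+1})-e_k^2=e_{k-1}e_{k+1}-e_k^2 .
\]
The gcd divides $3$ by (ii), and $P_kQ_k=e_k^2+1$ is not divisible by $3$. (iv) By (iii), $(e_{k+1}^2,\,e_{k+1}e_{k-1}-1)=v_k=(e_ke_{k+2}-1,\,e_k^2)$.
\end{proof}

So $2=a_1<a_2<\cdots$ by (ii), and the wall $a_k$ has $(P,Q)=\gamma_k$ and degree $e_k$. Let $\Delta_k$ be the triangle with vertices $(-1,0)$, $(0,-1)$, $v_k$. By (iv), its \emph{lower edge} $[(0,-1),v_k]$ is parallel to $\gamma_k$ and its \emph{upper edge} $[(-1,0),v_k]$ is parallel to $\gamma_{k+1}$; see Figure~\ref{fig:triangle}. Fix $k\ge1$. The form $\ell_k$ takes the value $-Q_k$ at $(-1,0)$ and $v_{k-1}$, and the value $P_k$ at $(0,-1)$ and $v_k$. For $-Q_k\le c\le P_k$ let $\lambda(c)$ be the point of $[(-1,0),(0,-1)]$ with $\ell_k=c$. The line $\ell_k=c$ meets $\Delta_{k-1}$ and $\Delta_k$ in the segments $\lambda(c)+[0,t^-(c)]\gamma_k$ and $\lambda(c)+[0,t^+(c)]\gamma_k$, whose far ends lie on the lower edge of $\Delta_{k-1}$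 and the upper edge of $\Delta_k$. The lengths are affine in $c$, with $t^-(-Q_k)=Q_k$, $t^-(P_k)=0$, $t^+(-Q_k)=0$, $t^+(P_k)=P_k$. Hence
\begin{equation}\label{eq:sections}
t^-(c)=\frac{Q_k(P_k-c)}{3e_k},\qquad t^+(c)=\frac{P_k(Q_k+c)}{3e_k}=t^-(c)+c .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.44cm,y=0.95cm]
\foreach \i in {-1,...,25} \foreach \j in {-1,...,4} \fill[gray!50] (\i,\j) circle (0.6pt);
\draw (-1,0) -- (0,-1) -- (25,4) -- cycle;
\draw[dashed] (7,1) -- (20,3);
\foreach \i/\j/\c in {0/-1/1,5/0/5,10/1/10,15/2/10,20/3/5,2/0/2,7/1/4}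
  {\fill (\i,\j) circle (1.8pt); \node[below] at (\i,\j) {\small$\c$};}
\foreach \i/\j/\c in {-1/0/1,12/2/2,25/4/1}
  {\fill (\i,\j) circle (1.8pt); \node[above] at (\i,\j) {\small$\c$};}
\end{tikzpicture}
\caption{The triangle $\Delta_2$ with vertices $(-1,0)$, $(0,-1)$, $(25,4)$, and the exponents and coefficients of $W^a$ for $5\le a<13/2$ (the axes have different scales). The lower edge carries the coefficients of $(1+x^5y)^5$, the upper edge those of $(1+x^{13}y^2)^2$. The dashed segment, parallel to the upper edge, joins $\beta_2=(7,1)$ and $\beta_3=(20,3)$.}\label{fig:triangle}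
\end{figure}

\subsection*{The Laurent property}
Every monomial of $W^a$ has the form $x^iy^jz^{(i+j+1)/3}$; we call $(i+j+1)/3$ the degree of the point $(i,j)$. So no information is lost by setting $z=1$, which we do when $W^a$ has finitely many terms. Put $U_k=\mathbf x^{\gamma_k}$, let $\theta_k$ be the substitution $\mathbf x^\eta\mapsto\mathbf x^\eta(1+U_k)^{\ell_k(\eta)}$, and define rational functions
\[
W_0=x^{-1}+y^{-1}+xy,\qquad W_k=\theta_kW_{k-1}\quad(k\ge1).
\]
The substitutions introduce denominators, and we must show that they cancel. The model is the following recurrence, an instance of the Laurent phenomenon of Fomin and Zelevinsky \cite{FZ}; we include a short proof.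

\begin{lemma}\label{lem:laurent}
In the field $\mathbb Q(X_0,X_1)$ of rational functions define $X_n$, $n\in\mathbb Z$, by $X_{n-1}X_{n+1}=X_n^3+1$. Then $X_n\in\mathbb Z[X_k^{\pm1},X_{k+1}^{\pm1}]$ for all $n,k$.
\end{lemma}

\begin{proof}
The $X_n$ are nonzero, being positive at positive arguments. Let $C_n=\mathbb Z[X_{n-1},X_n,X_{n+1},X_{n+2}]$. Cubing $X_nX_{n+2}=X_{n+1}^3+1$ and substituting $X_n^3=X_{n-1}X_{n+1}-1$ gives $X_{n+2}^3+1=X_{n-1}X_{n+1}X_{n+2}^3-\bigl((X_{n+1}^3+1)^3-1\bigr)$. Dividing by $X_{n+1}$,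
\[
X_{n+3}=X_{n-1}X_{n+2}^3-X_{n+1}^8-3X_{n+1}^5-3X_{n+1}^2\in C_n .
\]
So $C_{n+1}\subseteq C_n$. The recurrence is symmetric under reversing the indices, so also $X_{n-1}\in C_{n+1}$ and $C_n\subseteq C_{n+1}$. Hence every $X_n$ lies in $C_k$, and $C_k\subseteq\mathbb Z[X_k^{\pm1},X_{k+1}^{\pm1}]$ because $X_{k-1}=(X_k^3+1)/X_{k+1}$ and $X_{k+2}=(X_{k+1}^3+1)/X_k$.
\end{proof}

By Lemma~\ref{lem:fib}(ii), $\theta_k$ multiplies $U_{k-1}^{-1}$ by $(1+U_k)^3$. To obtain the first power, as in the recurrence, we take cube roots. Let $\Lambda\subset\mathbb Q^2$ be the lattice spanned by $\gamma_0/3$ and $\gamma_1/3$, let $\mathbb Q[\Lambda]$ be the ring spanned by the monomials $\mathbf x^\eta$, $\eta\in\Lambda$, and let $K$ be its fraction field. Put $M_k=\mathbf x^{-\gamma_k/3}$, so that $U_k=M_k^{-3}$. By Lemma~\ref{lem:fib}(i), $M_{k-1}M_{k+1}=M_k^3$; hence all $M_k$ lie in $\mathbb Q[\Lambda]$ and $\mathbb Q[\Lambda]=\mathbb Q[M_k^{\pm1},M_{k+1}^{\pm1}]$ for every $k$. The lattice $\Lambda$ contains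 $\mathbb Z^2$, since
\begin{equation}\label{eq:xy}
x^{-1}=M_1^2M_0^{-1},\qquad y^{-1}=M_0^2M_1^{-1},\qquad xy=M_0^{-1}M_1^{-1}.
\end{equation}
The form $\ell_k$ is $0$ on the exponent of $M_k$ and $\mp1$ on that of $M_{k\pm1}$. So it is integral on $\Lambda$, and $\theta_k$ is the automorphism of $K$ with $M_k\mapsto M_k$, $M_{k+1}\mapsto M_{k+1}(1+M_k^{-3})^{-1}$.

\begin{lemma}\label{lem:Wk}
$W_k\in\mathbb Q[M_k^{\pm1},M_{k+1}^{\pm1}]$ for all $k\ge0$.
\end{lemma}

\begin{proof}
The elements $X_k,X_{k+1}$ generate $\mathbb Q(X_0,X_1)$, so they are algebraically independent, and there is an isomorphism $\iota_k\colon\mathbb Q(X_0,X_1)\to K$ with $X_k\mapsto M_k$, $X_{k+1}\mapsto M_{k+1}$. We have $\theta_k\iota_{k-1}(X_k)=M_k=\iota_k(X_k)$ and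
\[
\theta_k\iota_{k-1}(X_{k-1})=M_{k-1}(1+M_k^{-3})=\frac{M_k^3+1}{M_{k+1}}=\iota_k(X_{k-1}),
\]
so $\theta_k\circ\iota_{k-1}=\iota_k$. By \eqref{eq:xy}, $W_0=\iota_0(w)$ with $w=(X_0^3+X_1^3+1)/(X_0X_1)$, and therefore $W_k=\iota_k(w)$. Since $X_{-1}X_2=(X_0^3+1)(X_1^3+1)/(X_0X_1)$, we have $w=X_{-1}X_2-X_0^2X_1^2$. By Lemma~\ref{lem:laurent}, $w\in\mathbb Z[X_k^{\pm1},X_{k+1}^{\pm1}]$.
\end{proof}

\subsection*{The series between consecutive walls}
Let $I_0=(1,2)$ and $I_k=[a_k,a_{k+1})$ for $k\ge1$. For a Laurent polynomial, its \emph{support} is the set of exponents with nonzero coefficient, and its \emph{part} on a set is the sum of its terms with exponent in that set.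

\begin{proposition}\label{prop:Wk}
For $k\ge0$, $W_k$ is a Laurent polynomial in $x,y$ supported in $\Delta_k$, and $W^a=W_k$ for all $a\in I_k$. Moreover:
\begin{enumerate}
\item[(a)] the part of $W_k$ on the lower edge of $\Delta_k$ is $y^{-1}(1+U_k)^{P_k}$; in particular the coefficient at $v_k$ is $1$;
\item[(b)] the part of $W_k$ on the upper edge of $\Delta_k$ is $x^{-1}(1+U_{k+1})^{Q_{k+1}}$.
\end{enumerate}
\end{proposition}

\begin{proof}
We prove everything except (b) by induction on $k$; the step from $k-1$ to $k$ also yields (b) for $k-1$. For $k=0$ use Example~\ref{ex:start}, $v_0=(1,1)$ and $y^{-1}(1+U_0)=y^{-1}+xy$. Let $k\ge1$, assume the statement for $k-1$, and write $U=U_k$. At the wall $a_k$ we have $W^-=W_{k-1}$.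

\emph{Divisibility.} Since $\gamma_k$ is primitive, the lattice points on a line $\ell_k=c$ differ by integer multiples of $\gamma_k$. So the part of $W_{k-1}$ on this line, if nonzero, is $\mathbf x^{\eta_c}B_c(U)$ with $B_c\in\mathbb Q[U]$, $B_c(0)\ne0$, and
\[
W_k=\sum_c\mathbf x^{\eta_c}(1+U)^cB_c(U).
\]
The summand with index $c$ is $M_{k+1}^{-c}$ times an element of $\mathbb Q(M_k)$. The powers of $M_{k+1}$ are linearly independent over $\mathbb Q(M_k)$, so Lemma~\ref{lem:Wk} shows that $h_c=(1+U)^cB_c(U)$ lies in $\mathbb Q[M_k^{\pm1}]$. For $c<0$ we have $B_c(U)=(1+U)^{-c}h_c$; as $\mathbb Q[M_k^{\pm1}]$ is free over $\mathbb Q[U^{\pm1}]$ with basis $1,M_k,M_k^2$, this forces $h_c\in\mathbb Q[U^{\pm1}]$, and $h_c$ has no pole at $U=0$. So each $h_c$ is a polynomial in $U$, with $h_c(0)=B_c(0)$ and $\deg h_c=\deg B_c+c$.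

\emph{The series $A^-$.} By \eqref{eq:shape}, the part of $W_{k-1}$ on the line $\ell_k=-Q_k$ is $x^{-1}A^-(U)$: a point $(-1,0)+m\gamma_k$ has degree $me_k$. This line meets $\Delta_{k-1}$ in its upper edge, which ends at $v_{k-1}=(-1,0)+Q_k\gamma_k$. So $A^-$ is a polynomial of degree at most $Q_k$ with constant term $1$, and it is divisible by $(1+U)^{Q_k}$. Hence $A^-=(1+U)^{Q_k}$, which is (b) for $k-1$. In Theorem~\ref{thm:wall} we now have $g=1+U$, so $W^{a_k}=\sum_c\mathbf x^{\eta_c}h_c(U)=W_k$.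

\emph{Support.} The support of $\mathbf x^{\eta_c}B_c(U)$ lies in $\lambda(c)+[0,t^-(c)]\gamma_k$. Passing to $h_c$ keeps the first point of the support and moves the last by $c\gamma_k$. By \eqref{eq:sections} the new support lies in $\lambda(c)+[0,t^+(c)]\gamma_k\subseteq\Delta_k$. For $c=P_k$ the line meets $\Delta_{k-1}$ only in $(0,-1)$, where the coefficient is $1$; so the part of $W_k$ on the lower edge is $y^{-1}(1+U)^{P_k}$, which is (a).

\emph{Constancy on $I_k$.} We apply Corollary~\ref{cor:quiet} on $(a_k,a_{k+1})$, for every $D$. Consider a wall $b$ in this interval, with data $(P,Q)$ and degree $e$. The hypothesis of the corollary concerns $\widetilde T^{a_k}_{em}$, so we follow its proof directly: if nothing has changed modulo $z^{D+1}$ before $b$ and $\widetilde T^-_{em}\ne0$ with $em\le D$, then $W_k$ has a term at $(-1,0)+m(P,Q)\in\Delta_k$. But $\ell_{k+1}\ge-Q_{k+1}$ on $\Delta_k$, so $Q_{k+1}P-P_{k+1}Q\ge0$, that is, $b\ge a_{k+1}$, a contradiction. Hence $A^-\equiv1$ modulo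 $z^{D+1}$ at $b$ and nothing changes there.
\end{proof}

Since $W^a$ has at most one term of each degree $d\ge1$, a nonzero coefficient of $W_k$ at a point of degree $d$ equals $\widetilde T^a_d$ for $a\in I_k$, and the point is $\Gamma^a_{3d-1}$.

\subsection*{The line next to the edge}
By \eqref{eq:3q} the most negative exponent available at the wall $a_k$ is $3-Q_k$, so we study the line $\ell_k=3-Q_k$. For $k\ge1$ put
\[
\beta_k=(-1,0)+\gamma_{k+1}-\gamma_k=(F_{2k+2}-1,\;F_{2k-2}),
\]
a point of degree $(F_{2k+2}+F_{2k-2})/3=F_{2k}$ with $\ell_k(\beta_k)=3-Q_k$. From the Fibonacci recurrence in each coordinate, $\beta_k-\beta_{k-1}=(F_{2k+1},F_{2k-3})=\gamma_k$. Let $b_k$ be the coefficient of $W_k$ at $\beta_k$.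

\begin{lemma}\label{lem:three}
For $k\ge2$, the parts of $W_k$ and $W_{k-1}$ on the line $\ell_k=3-Q_k$ are $\mathbf x^{\beta_{k-1}}B^+_k(U_k)$ and $\mathbf x^{\beta_{k-1}}B^-_k(U_k)$, where
\[
B_k^+=b_{k-1}+b_kU+F_{2k-1}U^2,\qquad B_k^-=(1+U)^{Q_k-3}B_k^+ .
\]
\end{lemma}

\begin{proof}
The lattice points on the line are $\beta_{k-1}+m\gamma_k$, $m\in\mathbb Z$. The point with $m=2$ is $(-1,0)+\gamma_{k+1}$. It lies on the upper edge of $\Delta_k$, so it is the far end of the segment in which the line meets $\Delta_k$, and its coefficient in $W_k$ is $Q_{k+1}=F_{2k-1}$ by Proposition~\ref{prop:Wk}(b). The segment has length $t^+(3-Q_k)=e_{k+1}/e_k<3$ by \eqref{eq:sections}, so only $m=0,1,2$ occur, and the coefficient for $m=1$ is $b_k$. Since $W_k=\theta_kW_{k-1}$, we have $B^+_k=(1+U)^{3-Q_k}B^-_k$. Thus $B_k^-$ has no pole at $U=0$ and $B^+_k(0)=B^-_k(0)$, which is the coefficient $b_{k-1}$ of $W_{k-1}$ at $\beta_{k-1}$.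
\end{proof}

For $k=3$ these are the polynomials $4+5U$ and $4+9U+5U^2$ of \eqref{eq:132}, so $b_2=4$ and $b_3=9$. To find $b_k$ in general we compute one coefficient of $W_k$ in two ways: near $v_k$, the line next to the lower edge of $\Delta_k$ meets the line next to the upper edge in a lattice point.

\begin{lemma}\label{lem:b}
$b_k=3F_{2k-2}$ for all $k\ge3$.
\end{lemma}

\begin{proof}
Let $k\ge2$; we compute $b_{k+1}$ from the coefficient $\kappa$ of $W_k$ at $\xi=v_k-4\gamma_k+\gamma_{k-1}$.

\emph{Along $\gamma_k$.} The point $(0,-1)+\gamma_{k-1}$ lies on the lower edge of $\Delta_{k-1}$ and on the line $\ell_k=P_k-3$. This line meets $\Delta_{k-1}$ in a segment of length $t^-(P_k-3)=e_{k-1}/e_k<1$, so the segment contains no other lattice point. The coefficient of $W_{k-1}$ there is $P_{k-1}$ by Proposition~\ref{prop:Wk}(a). Hence the part of $W_k$ on the line is $P_{k-1}\mathbf x^{(0,-1)+\gamma_{k-1}}(1+U_k)^{P_k-3}$. Since $(0,-1)+\gamma_{k-1}+(P_k-4)\gamma_k=\xi$ and $P_k\ge5$, we get $\kappa=P_{k-1}(P_k-3)$.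

\emph{Along $\gamma_{k+1}$.} Write $N=Q_{k+1}\ge2$. By Lemma~\ref{lem:fib}(iv) and (i),
\[
\beta_k+(N-2)\gamma_{k+1}=v_k-\gamma_{k+1}-\gamma_k=\xi .
\]
So by Lemma~\ref{lem:three} for $k+1$, $\kappa$ is the coefficient of $U^{N-2}$ in the polynomial $(1+U)^{N-3}(b_k+b_{k+1}U+P_kU^2)$. Expanding in powers of $U^{-1}$, with $(1+U)^{N-3}=U^{N-3}\bigl(1+(N-3)U^{-1}+\cdots\bigr)$, which is valid also for $N=2$, we get $\kappa=b_{k+1}+(N-3)P_k$.

Since $P_{k-1}=N=e_k$, comparing gives $b_{k+1}=3(P_k-P_{k-1})=3(F_{2k+1}-F_{2k-1})=3F_{2k}$.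
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fib}]
Let $k\ge4$ and $d=F_{2k}$, and consider the wall $a_k$, where $W^-=W_{k-1}$ and $W^+=W_k$. The coefficients at $\beta_k$ are the coefficients of $U$ in $B_k^\pm$. Lemma~\ref{lem:b} applies to $k$ and $k-1\ge3$, and $Q_k=F_{2k-3}\ge5$, so both coefficients are positive. Hence $\Gamma^\pm_{3d-1}=\beta_k$ and
\[
\widetilde T^-_d=b_k+(Q_k-3)b_{k-1}=3F_{2k-2}+3(F_{2k-3}-3)F_{2k-4},\qquad\widetilde T^+_d=3F_{2k-2}.
\]
For the multiplicity let $i=F_{2k+2}-1$. In Lemma~\ref{lem:rho} with $n=3d-1$ we have $\rho=P_k-(3-Q_k)=3e_k-3$, so $3dP_k=3e_ki+3e_k-3$ and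
\[
(3d-1)P_k=3e_k\,i+(Q_k-3),\qquad 0<Q_k-3<3e_k .
\]
By \eqref{eq:pm}, $\Gamma^\pm_{3d-2}$ also has first coordinate $i$. So the last step goes up and $\mu^\pm_d=F_{2k-2}$. Dividing gives the two values in the theorem. Since $3F_{2k-4}=F_{2k-2}+F_{2k-6}\ge F_{2k-2}$, the drop is at least $F_{2k-3}-3$, which is positive and tends to infinity.
\end{proof}

The condition $k\ge4$ is what makes the exponent $3-Q_k$ negative. For $k=3$ it equals $1$, and $\widetilde T_8$ rises from $5$ to $9$ at $a_3=13/2$.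

\begin{thebibliography}{9}

\bibitem{FZ}
Fomin and Zelevinsky, \emph{Cluster algebras I}, J. Amer. Math. Soc. \textbf{15} (2002).

\bibitem{MS}
Grigory Mikhalkin and Kyler Siegel, \emph{Ellipsoidal superpotentials and stationary descendants}, arXiv:2307.13252 (2023).

\end{thebibliography}
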